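# Unions of two subsets of $L_p$: bounded distortion holds only for $p=2$ and $p=\infty$

Suppose a metric space is the union of two pieces, and each piece, taken alone, sits inside an $L_p$ space with bounded distortion. Must the whole space sit inside an $L_p$ space with bounded distortion? The problem is taken from Mikhail Ostrovskii and Beata Randrianantoanina, "On $L_1$-embeddability of unions of $L_1$-embeddable metric spaces and of twisted unions of hypercubes", arXiv:2104.07828 (2021). These notes answer it for every $p\in[1,\infty)\setminus\{2\}$.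

## 1. Two pieces in $L_\infty$, and the extension step that is missing for finite $p$

**Definition (distortion).** Let $(X,d_X)$ and $(Y,d_Y)$ be metric spaces. An injective map $F:X\to Y$ is a bilipschitz embedding if there are $C_1,C_2>0$ with $C_1d_X(u,v)\le d_Y(F(u),F(v))\le C_2d_X(u,v)$ for all $u,v\in X$. Its distortion is $\mathrm{Lip}(F)\cdot\mathrm{Lip}(F^{-1}|_{F(X)})$. For $p\in[1,\infty]$, $c_p(X)$ is the infimum of the distortions of all bilipschitz embeddings of $X$ into any space $L_p(\Omega,\Sigma,\mu)$, and $c_p(X)=\infty$ if there are none. For a space with at most one point we put $c_p=1$.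

When the target is a normed space we scale an embedding of distortion at most $D$ so that
$$d(x,y)\le\|F(x)-F(y)\|\le D\,d(x,y)\quad\text{for all }x,y,$$
and we abbreviate this as $d\le\|\Delta F\|\le D\,d$. Then $D\ge1$ as soon as $X$ has two points. Subsets carry the restricted metric, and clearly $c_p(S)\le c_p(X)$ for $S\subset X$.

**Example.** Let $X$ be the $4$-cycle $x_1,x_2,x_3,x_4$ with its path metric: sides $1$, diagonals $2$. It is the square $\{0,1\}^2$ with the $\ell_1$ metric, so $c_1(X)=1$. We claim $c_2(X)=\sqrt2$. The Euclidean unit square gives distortion $\sqrt2$. For the lower bound, four points of a Hilbert space satisfy $|y_1-y_3|^2+|y_2-y_4|^2\le|y_1-y_2|^2+|y_2-y_3|^2+|y_3-y_4|^2+|y_4-y_1|^2$, because the right side minus the left side is $|y_1-y_2+y_3-y_4|^2$. If $d\le\|\Delta F\|\le D\,d$, then $4+4\le4D^2$. Note that $X=\{x_1,x_3\}\cup\{x_2,x_4\}$, and each piece embeds isometrically in $\mathbb R$. So a union may cost something; the question is whether the cost is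 bounded.

Here is the problem. Let $X=A\cup B$ with $c_p(A),c_p(B)<\infty$. First, must $c_p(X)$ be finite? Second, for fixed $p$, is there a function $\Phi_p:[1,\infty)\times[1,\infty)\to[1,\infty)$, depending on nothing but $p$, with $c_p(X)\le\Phi_p(c_p(A),c_p(B))$ for all such $X,A,B$?

One value of $p$ is easy.

**Proposition 1 ($p=\infty$).** Every metric space $X$ has $c_\infty(X)=1$. So for $p=\infty$ both answers are yes.

*Proof.* Fix $x_0\in X$ and put $F(x)=(d(x,z)-d(x_0,z))_{z\in X}$. Each coordinate is bounded by $d(x,x_0)$, so $F(x)\in\ell_\infty(X)$. By the triangle inequality $\|F(x)-F(y)\|_\infty=\sup_z|d(x,z)-d(y,z)|\le d(x,y)$, and $z=y$ gives equality. $\square$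

What changes for $p<\infty$? One extra point is never a problem.

**Proposition 2 (one extra point, any $p$).** If $X=A\cup\{b\}$, $A\neq\emptyset$, and $d\le\|\Delta f\|\le D\,d$ for some $f:A\to L_p(\mu)$ with $D\ge1$, then $c_p(X)\le3(3D+1)$.

*Proof.* Let $r=d(b,A)$. If $r=0$, extend $f$ to $b$ by continuity ($L_p$ is complete); the bounds persist. If $r>0$, choose $a_0\in A$ with $d(b,a_0)\le2r$, and in $L_p\oplus_p\mathbb R$ put $F(a)=(f(a),0)$ and $F(b)=(f(a_0),r)$. Then $\|F(a)-F(b)\|\le D\,d(a,a_0)+r\le D(d(a,b)+2r)+r\le(3D+1)d(a,b)$, and $d(a,b)\le d(a,a_0)+2r\le\|f(a)-f(a_0)\|+2r\le3\|F(a)-F(b)\|$. Pairs in $A$ are clear. $\square$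

For a general $B$, a sensible first plan is to extend the embedding of each piece to a Lipschitz map on all of $X$ and add one coordinate that separates $A$ from $B$. This plan is sound, given the extensions.

**Proposition 3 (extensions suffice).** Let $X=A\cup B$ with $A,B\ne\emptyset$, and let $f_A:X\to L_p$, $f_B:X\to L_p$ be $L$-Lipschitz with $\|f_A(a)-f_A(a')\|\ge d(a,a')$ on $A$ and $\|f_B(b)-f_B(b')\|\ge d(b,b')$ on $B$. Then $c_p(X)\le4(1+L)(2L+1)$.

*Proof.* Put $F(x)=(f_A(x),f_B(x),d(x,A))\in L_p\oplus_pL_p\oplus_p\mathbb R$. It is $(2L+1)$-Lipschitz. Pairs inside $A$ or inside $B$ are not contracted. Let $a\in A$, $b\in B$ and $m=d(a,b)/(4(1+L))$, with $m>0$. If $d(b,A)\ge m$, the third coordinate gives $\|F(a)-F(b)\|\ge m$. Otherwise there is $a'\in A$ with $d(a',b)\le m$, and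
$$\|f_A(a)-f_A(b)\|\ge d(a,a')-L\,d(a',b)\ge d(a,b)-(1+L)m=\tfrac34d(a,b).$$
In all cases $\|\Delta F\|\ge d/(4(1+L))$. $\square$

For $\ell_\infty(\Gamma)$-valued maps the extension exists with the same constant: extend each coordinate by McShane's formula $x\mapsto\inf_{a}(f_\gamma(a)+L\,d(a,x))$. For $p<\infty$ this is where the plan stops. If $f=(f_k)_k$ maps $A$ into $\ell_p^n$ and $\mathrm{Lip}(f_k)=L_k$, coordinatewise extension is controlled only by $(\sum_kL_k^p)^{1/p}$. For the identity of $\ell_p^n$ every $L_k$ equals $1$ and this sum is $n^{1/p}$, although $\mathrm{Lip}(f)=1$. The theorems below, together with Proposition 3, show that for $p\in[1,\infty)\setminus\{2\}$ there is no repair: the extension constants cannot be bounded in terms of the distortions of the pieces.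

For $p=2$ the answer is positive by a theorem of K. Makarychev and Y. Makarychev, which we quote. If $X=A\cup B$ and $A,B$ embed into $\ell_2^a$ and $\ell_2^b$ ($\ell_2^a$ is the Hilbert space of dimension $a$, finite or infinite) with distortions $D_A,D_B$, then $X$ embeds into $\ell_2^{a+b+1}$ with distortion at most $7D_AD_B+2(D_A+D_B)$.

## 2. Three theorems, and the textbook facts they use

**Theorem 1** ($1\le p<2$). For every $\varepsilon\in(0,\frac12]$ there is $c=c(p,\varepsilon)>0$ such that for all large $n$ there is a metric space $X_n=A_n\cup B_n$ with $c_p(A_n),c_p(B_n)\le\frac{1+\varepsilon}{1-\varepsilon}$ and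
$$c_p(X_n)\ge c\,(n/\log n)^{\frac{2-p}{4p}}.$$
Here $A_n,B_n$ are normed spaces of dimension $N\le C_\varepsilon n$, glued along a subspace isometric to $\ell_2^n$.

**Theorem 2** ($2<p<\infty$). For every $\varepsilon\in(0,1]$ there is $c=c(p,\varepsilon)>0$ such that for all large $n$ there is $X_n=A_n\cup B_n$ with $A_n$ isometric to a Euclidean space (so $c_p(A_n)=1$), $c_p(B_n)\le1+\varepsilon$, and
$$c_p(X_n)\ge c\,n^{\frac{p-2}{2p(p+4)}}(\log n)^{-\frac{p-2}{4p}}.$$

**Theorem 3.** Let $p\in[1,\infty)\setminus\{2\}$ and $\varepsilon>0$.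
(i) There are finite metric spaces $X=A\cup B$ with $c_p(A),c_p(B)\le1+\varepsilon$ and $c_p(X)$ arbitrarily large.
(ii) There is a countable bounded metric space $X=A\cup B$ with $c_p(A),c_p(B)\le1+\varepsilon$ and $c_p(X)=\infty$.

Theorem 3(ii) answers the first question negatively for every $p\in[1,\infty)\setminus\{2\}$. It answers the second negatively as well: $\infty=c_p(X)\le\Phi_p(c_p(A),c_p(B))<\infty$ is impossible. Theorem 3(i) adds that $\sup\{c_p(A\cup B):c_p(A)\le s,\ c_p(B)\le t\}=\infty$ for all $s,t>1$, even over finite spaces. For $p>2$ one may even take $A$ to be a subset of a Euclidean space, with $c_p(A)=1$, by Theorem 2. With the cases $p=2$ and $p=\infty$, both questions have a positive answer if and only if $p\in\{2,\infty\}$.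

Some conventions. $|\cdot|$ is the Euclidean norm, $[n]=\{1,\dots,n\}$. All target spaces may be taken real: if $\zeta$ is a suitably scaled complex Gaussian on an auxiliary probability space, $f\mapsto\mathrm{Re}(f\zeta)$ embeds complex $L_p(\mu)$ isometrically into a real $L_p$, because $E|\mathrm{Re}(w\zeta)|^p=|w|^pE|\mathrm{Re}\,\zeta|^p$ for $w\in\mathbb C$. In particular $\ell_p^n(\mathbb C)$ embeds isometrically into a real $L_p$. So does $\ell_2$: in a Hilbert space of centered real Gaussian variables the $L_p$ norm is a constant multiple of the $L_2$ norm.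

We use four facts.

- (DS) (Davidson–Szarek) For a $j\times d$ standard Gaussian matrix $W$ and $t\ge0$, $P(\|W\|_{op}>\sqrt j+\sqrt d+t)\le e^{-t^2/2}$.
- (LM) (Laurent–Massart) $P(\chi_d^2-d\ge2\sqrt{dx}+2x)\le e^{-x}$ and $P(d-\chi_d^2\ge2\sqrt{dx})\le e^{-x}$.
- (GC) If $f:\mathbb R^N\to\mathbb R$ is $\Lambda$-Lipschitz for $|\cdot|$ and $z$ is standard Gaussian, then $P(|f(z)-Ef(z)|>t)\le2e^{-t^2/(2\Lambda^2)}$.
- (U) (Dacunha-Castelle–Krivine) For $1\le p<\infty$, an ultraproduct of spaces $L_p(\mu_i)$ is isometric to some $L_p(\mu)$.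

Recall that the ultraproduct of Banach spaces $E_i$ along an ultrafilter $\mathcal U$ consists of the bounded families $(x_i)$ with norm $\lim_{\mathcal U}\|x_i\|$, modulo the families of norm $0$. For example, if every $E_i=\mathbb R$, the map $(x_i)\mapsto\lim_{\mathcal U}x_i$ identifies the ultraproduct with $\mathbb R$.

## 3. From large distortion to finite spaces and to infinite distortion

This section derives Theorem 3 from Theorems 1 and 2.

**Lemma 4.** For $1\le p<\infty$, $c_p(X)=\sup\{c_p(S):S\subset X\text{ finite}\}$.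

*Proof.* Only "$\le$" needs proof. Let $K$ be finite and exceed the supremum, and fix $x_0\in X$. For each finite $S\ni x_0$ choose $F_S:S\to L_p(\mu_S)$ with $d\le\|\Delta F_S\|\le K\,d$ and $F_S(x_0)=0$; put $F_S(x)=0$ for $x\notin S$. The sets $\{S:S\supset S_0\}$, $S_0$ finite, have the finite intersection property, so some ultrafilter contains all of them. Let $F(x)$ be the class of $(F_S(x))_S$, a family bounded by $K\,d(x,x_0)$. For given $x,y$ the inequalities $d(x,y)\le\|F_S(x)-F_S(y)\|\le K\,d(x,y)$ hold for all $S\supset\{x_0,x,y\}$, hence in the limit. By (U), $F$ takes values in an $L_p$ space, so $c_p(X)\le K$. $\square$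

*Proof of Theorem 3(i).* Given $\varepsilon>0$, if $p<2$ apply Theorem 1 with $\varepsilon'\in(0,\frac12]$ such that $\frac{1+\varepsilon'}{1-\varepsilon'}\le1+\varepsilon$; if $p>2$ apply Theorem 2 with $\min(\varepsilon,1)$. Then $c_p(X_n)\to\infty$. By Lemma 4 there are finite $S\subset X_n$ with $c_p(S)$ as large as we like, and $S=(S\cap A_n)\cup(S\cap B_n)$, where the pieces have no larger $c_p$ than $A_n,B_n$.

*Proof of Theorem 3(ii).* The plan is to put countably many small bad spaces at mutual distance $1$. We may assume $\varepsilon\le1$. By (i) take finite $Y_n=A_n'\cup B_n'$, $n\ge2$, with $c_p(A_n'),c_p(B_n')\le1+\varepsilon/3$ and $c_p(Y_n)\ge n$. Scale them so that $\mathrm{diam}\,Y_n\le\delta$, where $\delta\in(0,1]$ satisfies $(1+2(2\delta)^p)^{1/p}\le1+\varepsilon/2$; scaling does not change distortions. Let $X=\bigsqcup Y_n$ with distance $1$ between points of different pieces. This is a metric: distances inside pieces are at most $1\le1+1$, and the other triangle inequalities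 are clear. Put $A=\bigcup A_n'$ and $B=\bigcup B_n'$. Then $c_p(X)\ge c_p(Y_n)\ge n$ for all $n$, so $c_p(X)=\infty$.

For each nonempty $A_n'$ choose $f_n:A_n'\to L_p$ with $d\le\|\Delta f_n\|\le(1+\varepsilon/2)d$, vanishing at some point; so $\|f_n\|\le2\delta$. Map $x\in A_n'$ to $2^{-1/p}e_n\oplus f_n(x)$ in $\ell_p\oplus_p(\bigoplus_mL_p)_p$, with $f_n(x)$ in the $n$-th summand; this is again an $L_p$ space. Inside a piece the distances are those of $f_n$. For $x\in A_n'$, $y\in A_m'$ with $n\ne m$, the $p$-th power of the distance is $1+\|f_n(x)\|^p+\|f_m(y)\|^p\in[1,1+2(2\delta)^p]$. So the distortion is at most $1+\varepsilon/2$, and $c_p(A)\le1+\varepsilon$. The same argument applies to $B$. $\square$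

It remains to prove Theorems 1 and 2. Their constructions are different.

## 4. Two random Euclidean subspaces of $\ell_p^N$, and the linear computation for $p=1$

For $p<2$ the space $\ell_p^N$ contains nearly isometric copies of $\ell_2^n$ with $n$ proportional to $N$. Take two independent random copies and glue the two big spaces along the common $\ell_2^n$. An embedding of the union must treat this $\ell_2^n$ as a part of both big spaces at once, and we show that this is expensive.

In Sections 4–7, $1\le p<2$, $\varepsilon\in(0,\frac12]$, $C$ denotes constants depending only on $p,\varepsilon$, possibly different at each occurrence, and $\gamma=(E|g|^p)^{1/p}$ for $g$ standard Gaussian; $\gamma\ge E|g|=\sqrt{2/\pi}$.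

**Lemma 5.** Let $N=\lceil C_\varepsilon n\rceil\ge n$, and let $G_1,G_2$ be independent $N\times n$ standard Gaussian matrices with rows $\xi_k^1,\xi_k^2$. If $C_\varepsilon$ is large enough (depending on $p,\varepsilon$), then for all large $n$ the following hold together with positive probability:

- (a) $\gamma(1-\varepsilon)|v|\le N^{-1/p}\|G_jv\|_p\le\gamma(1+\varepsilon)|v|$ for all $v\in\mathbb R^n$, $j=1,2$;
- (b) $\|G_j\|_{op}\le3\sqrt N$ for $j=1,2$;
- (c) $|\langle\xi_k^1,\xi_l^2\rangle|\le M_n:=5\sqrt{n\log n}$ for all $k,l\in[N]$.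

*Proof.* We show that each property fails with probability tending to $0$.

For (b), use (DS) with $t=\sqrt N$ and $n\le N$.

For (c), (LM) with $x=n/2$ gives $P(|\xi_k^1|^2>4n)\le e^{-n/2}$, since $n+2\sqrt{n\cdot n/2}+n=(2+\sqrt2)n<4n$. So all $|\xi_k^1|\le2\sqrt n$ with probability tending to $1$. Given this, $\langle\xi_k^1,\xi_l^2\rangle$ is Gaussian with variance at most $4n$, so it exceeds $M_n$ in absolute value with probability at most $2e^{-25n\log n/(8n)}=2n^{-25/8}$. There are $N^2\le Cn^2$ pairs.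

For (a), let $f(z)=N^{-1/p}\|z\|_p$. Since $p\le2$, $f(z)\le N^{-1/2}|z|$, so $f$ is $N^{-1/2}$-Lipschitz and (GC) gives $P(|f-Ef|>t)\le2e^{-Nt^2/2}$. Also $Ef\to\gamma$ as $N\to\infty$: by the law of large numbers $f\to\gamma$ a.s., and $Ef^2\le N^{-1}E|z|^2=1$ gives uniform integrability. So for large $N$ we have $|Ef-\gamma|\le\varepsilon\gamma/8$, and with $t=\varepsilon\gamma/8$ we get $|f-\gamma|\le\varepsilon\gamma/4$ outside an event of probability $2e^{-N\varepsilon^2\gamma^2/128}$. For $|v|=1$ the vector $G_jv$ is standard Gaussian. Take an $\frac\varepsilon8$-net $\mathcal M$ of $S^{n-1}$ of size at most $(1+16/\varepsilon)^n$. If $C_\varepsilon$ is large, a union bound shows that with probability tending to $1$ the norm $\phi(v)=N^{-1/p}\|G_jv\|_p$ satisfies $|\phi-\gamma|\le\varepsilon\gamma/4$ on $\mathcal M$, for $j=1,2$. Let $S=\max_{S^{n-1}}\phi$. Approximating by net points, $S\le\gamma(1+\frac\varepsilon4)+\frac\varepsilon8S$, so $S\le\gamma\frac{1+\varepsilon/4}{1-\varepsilon/8}\le\gamma(1+\varepsilon)$,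 because $(1+\varepsilon)(1-\frac\varepsilon8)-(1+\frac\varepsilon4)=\frac{5\varepsilon}8-\frac{\varepsilon^2}8\ge0$. And $\phi(v)\ge\gamma(1-\frac\varepsilon4)-\frac\varepsilon8S\ge\gamma(1-\varepsilon)$ for $|v|=1$. $\square$

Fix such matrices. Put
$$i_j(v)=\theta G_jv,\qquad\theta=(\gamma(1+\varepsilon))^{-1}N^{-1/p}\le2N^{-1/p},\qquad c_0=\tfrac{1-\varepsilon}{1+\varepsilon}\ge\tfrac13.$$
By (a), $c_0|v|\le\|i_jv\|_p\le|v|$ for all $v\in\mathbb R^n$.

Property (c) is the source of the obstruction: rows of $G_1$ are nearly orthogonal to rows of $G_2$, with inner products of order $\sqrt{n\log n}$ although the rows have squared length about $n$. For $p=1$ and linear maps this settles everything at once.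

**Proposition 6 (linear maps, $p=1$).** Let $T_1,T_2:\ell_1^N\to L_1(\mu)$ be linear with $\|T_j\|\le3D$, $T_1i_1=T_2i_2=:u$ and $\|uv\|_1\ge|v|$ for all $v$. Then $D\ge c(n/\log n)^{1/4}$.

*Proof.* Let $\delta_k$ be the unit vectors of $\mathbb R^N$, $f_k=T_1\delta_k$, $h_k=T_2\delta_k$; these have norm at most $3D$. Pointwise in $\omega$ put $\mathbf f=(f_k(\omega))_k$ and $\mathbf h=(h_k(\omega))_k$. Since $uv=\theta\sum_k\langle\xi_k^1,v\rangle f_k=\theta\sum_l\langle\xi_l^2,v\rangle h_l$, we have $(uv)(\omega)=\langle v,\eta(\omega)\rangle$ with $\eta=\theta G_1^T\mathbf f=\theta G_2^T\mathbf h$ a.e. Write $|\eta|^2$ using both expressions: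
$$|\eta|^2=\theta^2\sum_{k,l}f_kh_l\langle\xi_k^1,\xi_l^2\rangle\le\theta^2M_n\|\mathbf f\|_1\|\mathbf h\|_1 .$$
By Cauchy–Schwarz $\int|\eta|\,d\mu\le\theta M_n^{1/2}\big(\int\|\mathbf f\|_1\int\|\mathbf h\|_1\big)^{1/2}\le\theta M_n^{1/2}\cdot3DN\le6DM_n^{1/2}$. For $e$ uniform on $S^{n-1}$ we have $E_e|\langle e,\eta\rangle|\le|\eta|/\sqrt n$, so
$$1\le E_e\|ue\|_1\le n^{-1/2}\int|\eta|\,d\mu\le6Dn^{-1/2}M_n^{1/2}\le CD(\log n/n)^{1/4}.\qquad\square$$

What changes in general? First, we need an honest metric space (Section 5). Second, an embedding need not be linear, and the two linear maps extracted from it will agree on $\ell_2^n$ only approximately (Section 6). Third, for $p>1$ we control $\|\mathbf f\|_p$ and not $\|\mathbf f\|_1$. Inserting $\|\mathbf f\|_1\le N^{1-1/p}\|\mathbf f\|_p$ into the same proof gives $(\int|\eta|^p)^{1/p}\le\theta M_n^{1/2}N^{1-1/p}\cdot N^{1/p}\,3D$, hence only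
$$1\le CD\,n^{\frac34-\frac1p}(\log n)^{1/4},$$
which forces $D\to\infty$ only for $p<\frac43$. The loss is largest when all $|f_k|$ are about equal. But then $\|\mathbf f\|_2\le N^{\frac12-\frac1p}\|\mathbf f\|_p$ up to a constant, and (b) makes $|\eta|=\theta|G_1^T\mathbf f|$ small directly. So large coordinates and small coordinates are harmless for different reasons, and Section 7 splits $\mathbf f$ accordingly.

## 5. Gluing two normed spaces along $\ell_2^n$

The maps $i_j$ are only almost isometric, so we first change the norm of $\ell_p^N$ slightly to make them isometric. Then we glue.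

**Step 1: norms in which $i_j$ is isometric.** On $\mathbb R^N$ put
$$\|z\|_{(j)}=\inf_{v\in\mathbb R^n}\big(c_0^{-1}\|z-i_jv\|_p+|v|\big).$$
This is a seminorm. Taking $v=0$ gives $\|z\|_{(j)}\le c_0^{-1}\|z\|_p$. As $c_0^{-1}\ge1$ and $|v|\ge\|i_jv\|_p$, also $\|z\|_{(j)}\ge\|z\|_p$; so it is a norm. Moreover $\|i_jv\|_{(j)}=|v|$: "$\le$" is clear, and $c_0^{-1}\|i_j(v-w)\|_p+|w|\ge|v-w|+|w|\ge|v|$ for every $w$. Let $Z_j=(\mathbb R^N,\|\cdot\|_{(j)})$. The identity $Z_j\to\ell_p^N$ gives $c_p(Z_j)\le c_0^{-1}=\frac{1+\varepsilon}{1-\varepsilon}$.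

**Step 2: the glued space.** Let $X_n$ be the union of $A_n=Z_1$ and $B_n=Z_2$ with $i_1v$ identified with $i_2v$ for every $v\in\mathbb R^n$, and
$$d(z_1,z_2)=\inf_v\big(\|z_1-i_1v\|_{(1)}+\|i_2v-z_2\|_{(2)}\big)\qquad(z_1\in Z_1,\ z_2\in Z_2).$$
As a small example, glue two Euclidean planes along a line: the distance between $(s,h)$ in one and $(s',h')$ in the other is $\inf_t\big(\sqrt{(s-t)^2+h^2}+\sqrt{(s'-t)^2+h'^2}\big)=\sqrt{(s-s')^2+(|h|+|h'|)^2}$, by placing the points on opposite sides of the line in one plane.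

**Step 3: $d$ is a metric that extends those of $Z_1$ and $Z_2$.** Consistency: if $z_1=i_1v$, then for all $w$ we have $\|i_1v-i_1w\|_{(1)}+\|i_2w-z_2\|_{(2)}=\|i_2(v-w)\|_{(2)}+\|i_2w-z_2\|_{(2)}\ge\|i_2v-z_2\|_{(2)}$, with equality at $w=v$; so $d(z_1,z_2)=\|i_2v-z_2\|_{(2)}$. The symmetric statement holds too. The inequality $d(z_1,z_2)\le\|z_1-z_1'\|_{(1)}+d(z_1',z_2)$ is clear. For a detour through $z_2\in Z_2$,
$$\|z_1-i_1v\|_{(1)}+\|i_2v-z_2\|_{(2)}+\|z_2-i_2w\|_{(2)}+\|i_1w-z_1'\|_{(1)}\ge\|z_1-i_1v\|_{(1)}+|v-w|+\|i_1w-z_1'\|_{(1)}\ge\|z_1-z_1'\|_{(1)},$$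
since $|v-w|=\|i_1(v-w)\|_{(1)}$. The inequalities with the roles of $Z_1$ and $Z_2$ exchanged hold likewise. Finally the infimum is attained (the expression is continuous in $v$ and tends to infinity), so $d(z_1,z_2)=0$ forces $z_1=i_1v$, $z_2=i_2v$ for some $v$.

So $X_n=A_n\cup B_n$ is as described in Theorem 1, and only the lower bound remains.

## 6. Replacing an embedding by two linear maps

Let $F:X_n\to L_p(\mu)$ with $d\le\|\Delta F\|\le D\,d$, and put $F_j=F|_{Z_j}:\mathbb R^N\to L_p$. As $\|\cdot\|_{(j)}\le3\|\cdot\|_p$, $F_j$ is $3D$-Lipschitz for $\|\cdot\|_p$. By the identification, $f:=F_1i_1=F_2i_2$, and $|v-v'|\le\|f(v)-f(v')\|\le D|v-v'|$.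

We want linear maps $T_j:\ell_p^N\to L_p$ with $T_1i_1\approx T_2i_2$. The obvious candidates are derivatives of smoothings of $F_j$. The trouble is that derivatives of $F_1^s$ and $F_2^s$ along the common subspace need not be close, even if these two maps are close there. The cure is to smooth twice: once at a tiny scale $s$ in $\mathbb R^N$, for differentiability, and then at a fixed scale along $\mathbb R^n$, which turns closeness of functions into closeness of derivatives.

**Step 1: the double smoothing.** For $s>0$ let $F_j^s$ be the convolution of $F_j$ with a smooth probability density on $\mathbb R^N$ supported in $\{\|z\|_p\le s\}$. It is a $C^1$ map into $L_p$ (put the derivative on the density), it is $3D$-Lipschitz, and $\|F_j^s-F_j\|\le3Ds$ everywhere. Fix a smooth probability density $\psi$ on $\mathbb R^n$ supported in $\{|v|\le\frac1{8D}\}$, and put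
$$H_j(z)=\int_{\mathbb R^n}F_j^s(z+i_jv)\psi(v)\,dv,\qquad h_j(x)=H_j(i_jx)=\int F_j^s(i_ju)\psi(u-x)\,du.$$
$H_j$ is $C^1$ and $3D$-Lipschitz. Let $T_{j,x}=DH_j(i_jx):\ell_p^N\to L_p$, so $\|T_{j,x}\|\le3D$, and $u_{j,x}:=T_{j,x}i_j=Dh_j(x)$.

**Step 2: $u_{1,x}$ and $u_{2,x}$ are close.** Since $F_1i_1=F_2i_2$, we have $\|F_1^s(i_1u)-F_2^s(i_2u)\|\le6Ds$. Differentiating $\psi(u-x)$ in the formula for $h_j$, for unit vectors $e$,
$$\|(u_{1,x}-u_{2,x})e\|\le6Ds\,\|\nabla\psi\|_{L^1}=:\tau .$$
For fixed $n,D,\psi$, $\tau\to0$ as $s\to0$. Fix $s$ with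
$$3Ds\le\tfrac18,\qquad2n^{\frac1p-\frac12}\tau\le\tfrac18.$$

**Step 3: at some $x$, $u_{1,x}$ is large in an average direction.** We have $\|h_1-f\|\le3Ds+D\cdot\frac1{8D}\le\frac14$. So for $|e|=1$,
$$\int_0^1\|u_{1,x+te}e\|\,dt\ge\|h_1(x+e)-h_1(x)\|\ge1-\tfrac12=\tfrac12.$$
Average over $x$ in the ball $B_R$ and over $e\in S^{n-1}$ (normalized measure). For fixed $e,t$, the substitution $x+te\to x$ moves $B_R$ into $B_{R+1}$, so $|B_R|^{-1}\int_{B_{R+1}}E_e\|u_{1,x}e\|\,dx\ge\frac12$. Choose $R$ with $|B_{R+1}|\le2|B_R|$. Then the average over $B_{R+1}$ is at least $\frac14$, and there is $x$ with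
$$E_e\|u_{1,x}e\|_p\ge\tfrac14.\tag{1}$$
Fix this $x$ and drop it from the notation: $T_j$, $u_j=T_ji_j$.

## 7. Large and small coordinates: the end of the proof of Theorem 1

**Step 1: vectors in $\mathbb R^n$.** The purpose is to set up the computation of Proposition 6 with an error term. Let $f_k=T_1\delta_k$, $h_k=T_2\delta_k\in L_p$, of norm at most $3D$. These finitely many functions vanish off a $\sigma$-finite set, so Fubini is available. Pointwise in $\omega$ let $\mathbf f=(f_k(\omega))_k$, $\mathbf h=(h_k(\omega))_k$. Then $(u_jv)(\omega)=\langle v,\eta_j(\omega)\rangle$ with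
$$\eta_1=\theta G_1^T\mathbf f,\qquad\eta_2=\theta G_2^T\mathbf h.$$
Let $\zeta=\eta_2-\eta_1$. Its $i$-th coordinate is $(u_2-u_1)$ applied to the $i$-th unit vector of $\mathbb R^n$. Since $p\le2$, $\int|\zeta|^pd\mu\le\int\sum_i|\zeta_i|^pd\mu\le n\tau^p$. Let $\mathcal W=\|\mathbf f\|_p^p+\|\mathbf h\|_p^p$; then $\int\mathcal W\,d\mu\le2N(3D)^p$. Where $\mathcal W=0$ all vectors below vanish.

**Step 2: the splitting.** Let $\delta\in(0,1]$. Write $\mathbf f=\mathbf f^{\mathrm{big}}+\mathbf f^{\mathrm{sm}}$, where $\mathbf f^{\mathrm{big}}$ keeps the coordinates with $|f_k|>\delta\mathcal W^{1/p}$; split $\mathbf h$ in the same way. On big coordinates $|f_k|=|f_k|^p|f_k|^{1-p}\le|f_k|^p(\delta\mathcal W^{1/p})^{1-p}$ because $p\ge1$, and on small ones $|f_k|^2\le|f_k|^p(\delta\mathcal W^{1/p})^{2-p}$ because $p\le2$. Summing,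
$$\|\mathbf f^{\mathrm{big}}\|_1\le\delta^{1-p}\mathcal W^{1/p},\qquad\|\mathbf f^{\mathrm{sm}}\|_2^2\le\delta^{2-p}\mathcal W^{2/p},$$
and the same for $\mathbf h$. Put $\beta_1=\theta G_1^T\mathbf f^{\mathrm{big}}$, $\sigma_1=\theta G_1^T\mathbf f^{\mathrm{sm}}$, $\beta_2=\theta G_2^T\mathbf h^{\mathrm{big}}$, $\sigma_2=\theta G_2^T\mathbf h^{\mathrm{sm}}$. Property (c) handles the big parts and (b) the small parts:
$$|\langle\beta_1,\beta_2\rangle|\le\theta^2M_n\delta^{2-2p}\mathcal W^{2/p},\qquad|\sigma_j|\le3\theta\sqrt N\,\delta^{1-p/2}\mathcal W^{1/p}.\tag{2}$$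

**Step 3: a bound for $|\eta_1|$.** Since $\beta_1=\eta_1-\sigma_1$ and $\beta_2=\eta_2-\sigma_2=\eta_1+\zeta-\sigma_2$,
$$\langle\beta_1,\beta_2\rangle=\langle\eta_1-\sigma_1,\ \eta_1+\zeta-\sigma_2\rangle.$$
Expand and put $q=|\sigma_1|+|\sigma_2|+|\zeta|$: $|\eta_1|^2\le|\langle\beta_1,\beta_2\rangle|+q|\eta_1|+q^2$. Solving the quadratic inequality, $|\eta_1|\le|\langle\beta_1,\beta_2\rangle|^{1/2}+\frac{1+\sqrt5}2q\le|\langle\beta_1,\beta_2\rangle|^{1/2}+2q$. With (2),
$$|\eta_1|\le\theta\mathcal W^{1/p}\big(M_n^{1/2}\delta^{1-p}+12\sqrt N\,\delta^{1-p/2}\big)+2|\zeta|.\tag{3}$$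

**Step 4: conclusion.** For $p\le2$, $E_e|\langle e,\eta\rangle|^p\le(E_e\langle e,\eta\rangle^2)^{p/2}=(|\eta|/\sqrt n)^p$. Also $\theta(\int\mathcal W)^{1/p}\le2N^{-1/p}(2N)^{1/p}3D\le12D$, $N\le Cn$ and $M_n=5\sqrt{n\log n}$. From (1), (3) and Minkowski's inequality,
$$\tfrac14\le E_e\|u_1e\|_p\le n^{-1/2}\Big(\int|\eta_1|^pd\mu\Big)^{1/p}\le CD\Big[\big(\tfrac{\log n}n\big)^{1/4}\delta^{1-p}+\delta^{1-p/2}\Big]+2n^{\frac1p-\frac12}\tau .$$
The last term is at most $\frac18$. Take $\delta=(\log n/n)^{1/(2p)}$. Then both terms in the bracket equal $(\log n/n)^{(2-p)/(4p)}$, because $\frac14+\frac{1-p}{2p}=\frac{2-p}{4p}$ and $\frac1{2p}\big(1-\frac p2\big)=\frac{2-p}{4p}$. So $D\ge c(n/\log n)^{(2-p)/(4p)}$, and Theorem 1 is proved. $\square$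

## 8. $p>2$: a product of helices with an axis that is too close

The argument above uses $p\le2$ in essential places: $N^{-1/p}\|\cdot\|_p$ is $N^{-1/2}$-Lipschitz only then (for $p>2$ its value at a unit vector $\delta_k$ is $N^{-1/p}>N^{-1/2}$), and the bound for small coordinates gains only for $p<2$. For $p>2$ we use another space.

The picture is a helix and its axis. The helix $x\mapsto(e^{iwx},\mu x)$, $x\in\mathbb R$, winds around its axis at distance $1$. Now take $n$ phases in $d<n$ dimensions: with an $n\times d$ matrix $W$, let $B$ be roughly the image of $x\mapsto((e^{i(Wx)_k})_k,\mu x)$ in $\ell_p^n(\mathbb C)\oplus_p\ell_2^d$, and let $A$ be the axis $\mathbb R^d$. In $\ell_p$ the natural axis is at distance $n^{1/p}$ from the helix. We define a metric in which this distance is only of order $r$, with $r$ much smaller than $n^{1/p}$, and have to show that (i) this is consistent with $B$ still being nearly isometric to the helix, and (ii) no embedding in $L_p$ can realize such a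 close axis.

In the simplest case of (ii), the phases are the natural ones and the phase component of the axis is a constant point $\mathbf c\in\mathbb C^n$. Then for each $k$ the average of $|e^{i(Wy)_k}-c_k|=|1-c_ke^{-i(Wy)_k}|$ over $y\in[-R,R]^d$ is at least the modulus of the average of $1-c_ke^{-i(Wy)_k}$, which tends to $1$ (the rows of $W$ being nonzero). By Jensen the average of $\|(e^{i(Wy)_k}-c_k)_k\|_p^p$ is asymptotically at least $n$, so $\sup_y\|(e^{i(Wy)_k}-c_k)_k\|_p\ge n^{1/p}$. In general the axis is allowed to bend and the phases may be replaced by something else; that is dealt with in Sections 9–11.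

From now on $2<p<\infty$, and $C$ denotes constants depending only on $p$, possibly different at each occurrence.

**Step 1: parameters.** Let
$$\alpha=\frac{p-2}{p(p+4)},\quad\lambda=n^{-\alpha},\quad d=\lceil n^{1-p\alpha/2}\rceil,\quad\kappa=\frac dn\le1,\quad L=2\log\frac{4e}\kappa\ge1,\quad r=\lambda^{-2/(p-2)} .$$
Thus $r\ge1$ and $\lambda^2r^{p-2}=1$. Here $\lambda$ sets the speed along the axis, $r$ is the distance to the axis, and $\kappa$ measures how overcomplete the $n$ phase directions are in $\mathbb R^d$. Since $p\alpha/2=\frac{p-2}{2(p+4)}<\frac12$, $d\ge\sqrt n$. Since $\alpha(1+\frac p4)=\frac{p-2}{4p}$, we have $\lambda\sqrt d\ge n^{\frac12-\frac{p-2}{4p}}=n^{\frac14+\frac1{2p}}$. As $\frac14+\frac1{2p}>\frac1p$ and $L\le C\log n$, for large $n$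
$$n^{1/p}L^{1/2}\le\lambda\sqrt d.\tag{4}$$

**Step 2: the matrix.** We need control of $W$ on every subset of its rows.

**Lemma 7.** For large $n$ there is an $n\times d$ matrix $W$ with rows $w_k$ such that

- (W1) $d/2\le|w_k|^2\le2d$ for all $k$;
- (W2) $\|W_J\|_{op}^2\le15\,(d+j\log(en/j))$ for all $J\subset[n]$ with $|J|=j\ge1$, where $W_J$ is the submatrix with rows in $J$.

*Proof.* Take $W$ Gaussian. With $x=d/32$ we have $2\sqrt{dx}=d/(2\sqrt2)<d/2$ and $2\sqrt{dx}+2x<d$, so by (LM), (W1) fails with probability at most $2ne^{-d/32}$, which is less than $\frac14$ for large $n$ since $d\ge\sqrt n$. For (W2) use (DS) with $t^2=4(d+j\log(en/j))$ and a union bound over the $\binom nj\le e^{j\log(en/j)}$ sets of size $j$. The function $j\mapsto j\log(en/j)$ has derivative $\log(n/j)\ge0$ on $[1,n]$, so it is at least $\log(en)$ there. The probability that $\|W_J\|_{op}>\sqrt j+\sqrt d+t$ for some $J$ is at most $\sum_{j=1}^ne^{-2d-j\log(en/j)}\le e^{-2d}\,n/(en)<\frac14$. Otherwise $\|W_J\|_{op}^2\le3(j+d+t^2)\le15(d+j\log(en/j))$,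 because $\log(en/j)\ge1$. $\square$

The bound in (W2) has two regimes, and in the second one the logarithm is under control: for $1\le j\le n$,
$$j\log(en/j)>d\ \Longrightarrow\ \log(en/j)\le L.\tag{5}$$
Indeed put $u=n/j\ge1$. The hypothesis reads $\kappa u<\log(eu)$, and $\log(eu)=1+2\log\sqrt u\le2\sqrt u$. So $u<4/\kappa^2$ and $\log(eu)\le\log(4e/\kappa^2)\le L$.

**Step 3: the phases move little over short distances.** This is what allows the axis to be close. For $a\in\mathbb R^d$ put
$$\mathcal N(a)=\big\|(1-e^{i(Wa)_k})_k\big\|_{\ell_p^n(\mathbb C)},\qquad z(a)=\lambda\sqrt d\,|a|.$$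

**Lemma 8.** There is $b=b_p\ge1$ such that for large $n$ and all $a\in\mathbb R^d$
$$\mathcal N(a)\le b\max(r,z(a)).\tag{6}$$

*Proof.* Let $y=Wa$, $J_0=\{k:|y_k|>1\}$, $J_i=\{k:2^{-i}<|y_k|\le2^{1-i}\}$ for $i\ge1$, and $j_i=|J_i|$. Since $|1-e^{iy_k}|\le\min(2,|y_k|)\le2\cdot2^{-i}$ for $k\in J_i$ (in the exponent $e^{iy_k}$ the letter $i$ is the imaginary unit), $\mathcal N^p\le2^p\sum_i2^{-ip}j_i$. By (W2), whenever $j_i\ge1$,
$$j_i2^{-2i}\le\sum_{k\in J_i}y_k^2\le15\big(d+j_i\log(en/j_i)\big)|a|^2.$$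
If $j_i\log(en/j_i)\le d$, then $2^{-ip}j_i\le30\cdot2^{-i(p-2)}d|a|^2$. Since $p>2$, such $i$ contribute at most $Cd|a|^2$ to $\sum_i2^{-ip}j_i$. Otherwise (5) gives $j_i2^{-2i}\le30j_iL|a|^2$, so $2^{-2i}\le30L|a|^2$, and such $i$ contribute at most $(30L)^{p/2}|a|^p\sum_ij_i\le CnL^{p/2}|a|^p$. By (4), $nL^{p/2}|a|^p\le z^p$; and $d|a|^2=\lambda^{-2}z^2=r^{p-2}z^2$. Hence $\mathcal N^p\le C(r^{p-2}z^2+z^p)\le2C\max(r,z)^p$. $\square$

**Step 4: the space.** Choose $\eta\in(0,1]$ with $(1+\eta^p)^{1/p}\le1+\varepsilon$, and set $M=b/\eta\ge1$. On $\mathbb R^d$ define, as functions of the difference $a$,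
$$\rho_1(a)=M\lambda\sqrt d\,|a|,\qquad\sigma(a)=\big(\mathcal N(a)^p+\rho_1(a)^p\big)^{1/p},\qquad\tilde\rho(a)=\min\big(\sigma(a),\rho_1(a)+2br\big).$$
Here $\rho_1$ is a Euclidean metric, and $\sigma$ is the metric induced by the helix map $x\mapsto((e^{i(Wx)_k})_k,M\lambda\sqrt d\,x)\in\ell_p^n(\mathbb C)\oplus_p\ell_2^d$, a space that embeds isometrically in $L_p$. The truncation $\tilde\rho$ is a metric: note $\tilde\rho\ge\rho_1$. If in $\tilde\rho(a)+\tilde\rho(a')$ at least one minimum is the second term, the sum is at least $\rho_1(a)+\rho_1(a')+2br\ge\rho_1(a+a')+2br\ge\tilde\rho(a+a')$; otherwise use the triangle inequality for $\sigma$.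

Let $X_n=A_n\sqcup B_n$ consist of two copies $x_A,x_B$ of the points of $\mathbb R^d$, with distance $\rho_1(x-y)$ on $A_n$, $\tilde\rho(x-y)$ on $B_n$, and
$$\mathrm{dist}(x_A,y_B)=br+\rho_1(x-y).$$

**Step 5: $X_n$ is a metric space.** All mixed triangle inequalities follow from $\rho_1\le\tilde\rho\le\rho_1+2br$. With two points in $A_n$: $br+\rho_1(x-y)\le\rho_1(x-x')+br+\rho_1(x'-y)$, and $\rho_1(x-x')\le2br+\rho_1(x-y)+\rho_1(y-x')$. With two points in $B_n$: $br+\rho_1(x-y)\le br+\rho_1(x-y')+\tilde\rho(y'-y)$, and $\tilde\rho(y-y')\le\rho_1(y-y')+2br\le(br+\rho_1(x-y))+(br+\rho_1(x-y'))$.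

**Step 6: the pieces embed.** $A_n$ is Euclidean. For $B_n$ we show that the identity $(B_n,\tilde\rho)\to(B_n,\sigma)$ has distortion at most $(1+\eta^p)^{1/p}\le1+\varepsilon$; that is, the truncation costs almost nothing. Clearly $\tilde\rho\le\sigma$. Suppose $\tilde\rho(a)=\rho_1(a)+2br<\sigma(a)$. Since $bz=\eta\rho_1$, (6) says $\mathcal N\le\max(br,\eta\rho_1)$. If $\mathcal N\le br$, then $\sigma\le\mathcal N+\rho_1\le\rho_1+br<\sigma$, which is absurd. So $\mathcal N\le\eta\rho_1$ and $\sigma\le(1+\eta^p)^{1/p}\rho_1\le(1+\eta^p)^{1/p}\tilde\rho$. Hence $c_p(B_n)\le1+\varepsilon$.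

It remains to bound $c_p(X_n)$ from below.

## 9. A bounded map with a unit jump in $n$ directions

Let $F:X_n\to L_p(\mu)$ satisfy $\mathrm{dist}\le\|\Delta F\|\le D\,\mathrm{dist}$. If $5M\lambda D>1$, then $D>n^\alpha/(5M)$, which is stronger than the claim of Theorem 2, whose exponent is $\alpha/2$. So assume
$$5M\lambda D\le1.$$

**Step 1: subtract the axis.** Put $G(y)=F(y_B)-F(y_A)$ and $a_k=\pi w_k/|w_k|^2$. By (W1), $|a_k|=\pi/|w_k|\le\pi\sqrt{2/d}\le5$. From the definition of the metric,
$$\|G(y)\|\le Dbr,\qquad\|G(y)-G(y')\|\le D(\tilde\rho+\rho_1)(y-y')\le2D\sigma(y-y').\tag{7}$$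
Moving by $a_k$ reverses the $k$-th phase: $(Wa_k)_k=\pi$, so $\mathcal N(a_k)\ge|1-e^{i\pi}|=2$. As also $2br\ge2$, $\tilde\rho(a_k)\ge2$. On the other hand $\rho_1(a_k)=M\lambda\sqrt d\,\pi/|w_k|<5M\lambda$ by (W1). Hence for every $y$ and $k$
$$\|G(y+a_k)-G(y)\|\ge\tilde\rho(a_k)-D\rho_1(a_k)\ge2-5M\lambda D\ge1.\tag{8}$$
So $G$ is bounded by $Dbr$, is Lipschitz for $2D\sigma$, and jumps by $1$ in all $n$ directions $a_k$ at every point. For comparison, $y\mapsto(e^{i(Wy)_k})_k$ has the last two properties, but its norm is $n^{1/p}$. So the boundedness must be used.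

**Step 2: a measurable version.** We want to differentiate pointwise in $\omega$. Since $|1-e^{it}|\le|t|$, $\mathcal N(a)\le\|Wa\|_p$, so by (7) $G$ is $K$-Lipschitz for $|\cdot|$ with some finite $K$ (depending on everything). Its range is separable. Each value vanishes off a $\sigma$-finite set; taking the union over a countable dense set of values, all values vanish off one $\sigma$-finite set, to which we restrict $\mu$. For $m\ge1$ let $G_m(y,\omega)$ be a representative of the value of $G$ at the center of the half-open dyadic cube of side $2^{-m}$ containing $y$. It is jointly measurable and $\|G_m(y)-G(y)\|_p\le K\sqrt d\,2^{-m}$. So $\sum_m\|G_{m+1}(y)-G_m(y)\|_p<\infty$, and for every $y$, $G_m(y,\cdot)\to G(y)$ a.e. and in $L_p$. Let $\tilde G=\lim_mG_m$ where the limit exists and is finite, and $\tilde G=0$ elsewhere. Then $\tilde G$ is jointly measurable and $\tilde G(y,\cdot)=G(y)$ a.e. for every $y$. By Fubini, $\tilde G(\cdot,\omega)\in L^p_{loc}(\mathbb R^d)$ for a.e. $\omega$.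

**Step 3: smoothing.** Let $g(\cdot,\omega)$ be the convolution of $\tilde G(\cdot,\omega)$ with a smooth probability density supported in a small ball of radius $\varrho$, and $0$ for the exceptional $\omega$. Then $g(\cdot,\omega)\in C^\infty$. By Minkowski's inequality and (7), (8), for all $y,a,k$,
$$\|g(y)\|_p\le Dbr,\qquad\|g(y+a)-g(y)\|_p\le2D\sigma(a),\qquad\|g(y+a_k)-g(y)\|_p\ge\tfrac12.\tag{9}$$
The last one holds if $\varrho\le1/(4K)$, since $\|g(y)-G(y)\|_p\le K\varrho$.

**Step 4: gradient bounds.** For $t>0$, $\sigma(ta)\le t(\|Wa\|_p+M\lambda\sqrt d|a|)$. Apply Fatou's lemma to $|g(y+ta)-g(y)|^p/t^p$ as $t\to0$: for all $y,a$,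
$$\int|\langle\nabla g(y,\omega),a\rangle|^pd\mu\le(2D)^p\big(\|Wa\|_p+M\lambda\sqrt d\,|a|\big)^p .$$
Average over a standard Gaussian vector $a\in\mathbb R^d$. With $g_0$ a standard Gaussian variable, the left side becomes $E|g_0|^p\int|\nabla g|^pd\mu$. On the right, $E\|Wa\|_p^p=E|g_0|^p\sum_k|w_k|^p\le Cn(2d)^{p/2}$ by (W1), $E|a|^p\le Cd^{p/2}$, and $n\le(\lambda\sqrt d)^p$ by (4). As $M\ge1$,
$$\int|\nabla g(y,\omega)|^pd\mu\le CD^pM^p\lambda^pd^p.\tag{10}$$
Now bring in boundedness. By Hölder's inequality with exponents $\frac p2,\frac p{p-2}$, (10), $\|g\|_p\le Dbr$ and $\lambda^2r^{p-2}=1$,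
$$\int|\nabla g|^2|g|^{p-2}d\mu\le C(DM\lambda d)^2(Dr)^{p-2}=CD^pM^2d^2.\tag{11}$$

**Step 5: few or many directions.** Write $\partial_kg=\langle\nabla g,a_k\rangle$. By (W1), $|\partial_kg|^2=\frac{\pi^2}{|w_k|^4}\langle\nabla g,w_k\rangle^2\le\frac{4\pi^2}{d^2}\langle\nabla g,w_k\rangle^2$. So by (W2), for every $J'\subset[n]$ with $|J'|=j\ge1$,
$$\sum_{k\in J'}|\partial_kg|^2\le\frac C{d^2}\big(d+j\log(en/j)\big)|\nabla g|^2,\qquad\sum_{k=1}^n|\partial_kg|^2\le\frac{Cn}{d^2}|\nabla g|^2.\tag{12}$$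

## 10. A one-dimensional inequality with a free parameter

We must turn the jumps in (9) into a contradiction with (11). The natural one-dimensional inequality is, for $\varphi\in C^1([0,1])$ real,
$$|\varphi(1)-\varphi(0)|^p\le C\int_0^1|\varphi'|^2|\varphi|^{p-2}.\tag{13}$$
To see it, let $\Psi(u)=|u|^{p/2}\mathrm{sgn}(u)$. Then $|u-v|^{p/2}\le2^{p/2-1}|\Psi(u)-\Psi(v)|$ (for equal signs by superadditivity of $t\mapsto t^{p/2}$ on $[0,\infty)$, for opposite signs by convexity), so $|\varphi(1)-\varphi(0)|^{p/2}\le C\int_0^1|\varphi'||\varphi|^{p/2-1}$; apply Cauchy–Schwarz.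

Apply (13) along $t\mapsto g(y+ta_k,\omega)$, integrate over $\omega$, sum over $k$ and average over $y$ in a large cube. The left side is at least $2^{-p}n$, and by (12) and (11) the right side is at most $C\frac n{d^2}\cdot D^pM^2d^2=CD^pM^2n$. The result is $1\le CD^pM^2$. This is the exact point where the direct argument stops: the powers of $n$ cancel. We need to gain, and there are two places. If $|\varphi'|<c|\varphi|$ with $c$ small, then (13) can be improved by the factor $c^{p-2}$. And if $|\partial_kg|\ge c|g|$ holds for a set $J$ of directions, then either $J$ is small and the first bound in (12) is better than the second by a factor of order $d/n=\kappa$, or $J$ is large and then $|g|$ is small compared with $|\nabla g|$. The next lemma separates the two cases.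

**Lemma 9.** Let $p>2$, $c>0$ and let $\varphi\in C^1([0,1])$ be real. Then
$$|\varphi(1)-\varphi(0)|^p\le C_p\Big[c^{p-2}\int_0^1|\varphi'|^2|\varphi|^{p-2}+\int_0^1|\varphi'|^2|\varphi|^{p-2}\mathbf 1_{\{|\varphi'|\ge c|\varphi|\}}\Big].$$

*Proof.* Let $\Delta=|\varphi(1)-\varphi(0)|$, assume $\Delta>0$, and let $\mathcal A=\int_0^1|\varphi'|\mathbf 1_{\{|\varphi'|<c|\varphi|\}}$ be the variation produced at slow times.

If $\mathcal A\ge\Delta/2$, then by Jensen's inequality
$$\Delta^p\le2^p\mathcal A^p\le2^p\int_0^1|\varphi'|^p\mathbf 1_{\{|\varphi'|<c|\varphi|\}}\le2^pc^{p-2}\int_0^1|\varphi'|^2|\varphi|^{p-2}.$$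

If $\mathcal A<\Delta/2$, we first discard the values of $\varphi$ near $0$. Let $T(t)=\int_0^t\mathbf 1_{\{|u|\ge\Delta/8\}}du$. It is $1$-Lipschitz, constant on $(-\Delta/8,\Delta/8)$, and $|T(u)-T(v)|\ge|u-v|-\Delta/4$. The function $T\circ\varphi$ is Lipschitz and locally constant on the open set $\{|\varphi|<\Delta/8\}$, and $|(T\circ\varphi)'|\le|\varphi'|$ a.e. Hence
$$\tfrac34\Delta\le|T(\varphi(1))-T(\varphi(0))|\le\int_0^1|\varphi'|\mathbf 1_{\{|\varphi|\ge\Delta/8\}} .$$
The slow times contribute at most $\mathcal A$ to the last integral, so $\int_0^1|\varphi'|\mathbf 1_{\{|\varphi'|\ge c|\varphi|,\ |\varphi|\ge\Delta/8\}}\ge\frac34\Delta-\mathcal A\ge\Delta/4$. Therefore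
$$\Big(\frac\Delta8\Big)^{\frac p2-1}\frac\Delta4\le\int_0^1|\varphi'||\varphi|^{\frac p2-1}\mathbf 1_{\{|\varphi'|\ge c|\varphi|\}}\le\Big(\int_0^1|\varphi'|^2|\varphi|^{p-2}\mathbf 1_{\{|\varphi'|\ge c|\varphi|\}}\Big)^{1/2}.$$
Squaring gives the claim. $\square$

## 11. Summing over the directions: the end of the proof of Theorem 2

**Step 1: the main inequality.** Let $c>0$. Apply Lemma 9 to $\varphi(t)=g(y+ta_k,\omega)$, integrate over $\omega$ and over $y\in[-R,R]^d$, and sum over $k$. By (9) the left side is at least $2^{-p}n(2R)^d$. On the right, for fixed $k,t$ substitute $y+ta_k\to y$; as $|a_k|\le5$, the new variable stays in $[-R-5,R+5]^d$. So the right side is at most $\int_{[-R-5,R+5]^d}S(y)\,dy\le(2R+10)^d\sup_yS(y)$, where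
$$S(y)=C\int\Big[c^{p-2}\sum_{k=1}^n|\partial_kg|^2|g|^{p-2}+\sum_{k\in J}|\partial_kg|^2|g|^{p-2}\Big]d\mu,\qquad J=J(y,\omega)=\{k:|\partial_kg|\ge c|g|\}.$$
Letting $R\to\infty$,
$$2^{-p}n\le\sup_yS(y).\tag{14}$$
We bound the parts of $S(y)$ uniformly in $y$.

**Step 2: the first term, and the choice of $c$.** By (12) and (11) the first term of $S(y)$ is at most $Cc^{p-2}\frac n{d^2}D^pM^2d^2=Cc^{p-2}D^pM^2n$. Fix $c$ by
$$c^{p-2}=\frac1{C_1D^pM^2}$$
with $C_1=C_1(p)$ so large that this term is at most $2^{-p}n/4$.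

**Step 3: the second term where few directions are fast.** Consider the $\omega$ with $j=|J|\ge1$ and $j\log(en/j)\le d$. By (12), $\sum_{k\in J}|\partial_kg|^2\le\frac Cd|\nabla g|^2$, so by (11) these points contribute at most
$$\frac Cd\int|\nabla g|^2|g|^{p-2}d\mu\le CD^pM^2d.$$

**Step 4: the second term where many directions are fast.** Consider the $\omega$ with $j=|J|\ge1$ and $j\log(en/j)>d$. By the definition of $J$, (12) and (5),
$$c^2j|g|^2\le\sum_{k\in J}|\partial_kg|^2\le\frac C{d^2}\,jL\,|\nabla g|^2,\qquad\text{so}\qquad|g|\le\frac{C\sqrt L}{cd}|\nabla g|.$$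
By the second part of (12), then (10), and then the value of $c$, these points contribute at most
$$\frac{Cn}{d^2}\Big(\frac{\sqrt L}{cd}\Big)^{p-2}\int|\nabla g|^pd\mu\le CnL^{\frac{p-2}2}c^{-(p-2)}D^pM^p\lambda^p\le CnL^{\frac{p-2}2}D^{2p}M^{p+2}\lambda^p .$$

**Step 5: conclusion.** Insert Steps 2–4 into (14) and divide by $n$, recalling $d=\kappa n$:
$$1\le C\big[\kappa D^pM^2+L^{(p-2)/2}\lambda^pD^{2p}M^{p+2}\big].$$
One of the two terms in the bracket is at least $1/(2C)$. Hence, with $c'>0$ depending only on $p,\varepsilon$,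
$$D\ge c'\min\big(\kappa^{-1/p},\ \lambda^{-1/2}L^{-(p-2)/(4p)}\big).$$
Here $\kappa\le2n^{-p\alpha/2}$, so $\kappa^{-1/p}\ge2^{-1/p}n^{\alpha/2}$; and $\lambda^{-1/2}=n^{\alpha/2}$, $L\le C\log n$. So, with $c=c(p,\varepsilon)>0$,
$$D\ge c\,n^{\alpha/2}(\log n)^{-(p-2)/(4p)},\qquad\frac\alpha2=\frac{p-2}{2p(p+4)} .$$
This is the bound of Theorem 2. $\square$
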